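\title{Wetzel families, open colorings and forcing axioms}

\begin{abstract}
A Wetzel family is a family $\mathcal F$ of entire functions that takes fewer than $|\mathcal F|$ values at every point of the complex plane. We show that the Proper Forcing Axiom implies that there is no Wetzel family, and that Martin's Axiom together with $2^{\aleph_0}=\aleph_2$ is consistent with the non-existence of Wetzel families. Both results go through an instance of the Open Coloring Axiom of Abraham, Rubin and Shelah. Applied to the slopes of secants, it allows one to read off all derivatives of an entire function from a single point of its graph, so that at most $\aleph_1$ entire functions can pass through uncountably many points of a set of size $\aleph_1$.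
\end{abstract}

\section{Introduction}\label{sec:intro}

We work in ZFC. For a family $\mathcal F$ of entire functions and $z\in\mathbb C$ write $\mathcal F(z)=\{f(z):f\in\mathcal F\}$. The family $\mathcal F$ is a \emph{Wetzel family} if
\[
|\mathcal F(z)|<|\mathcal F|\qquad\text{for every } z\in\mathbb C .
\]
The definition asks that evaluation at every point collapse $\mathcal F$ to a smaller set. Analytic functions resist this, since two distinct entire functions agree at only countably many points. It follows quickly that a Wetzel family must have size $2^{\aleph_0}$, and under the continuum hypothesis $\mathsf{CH}$ a recursion of length $\omega_1$ produces one; both facts are proved in Section~\ref{sec:zfc}. The problem is what happens when $\mathsf{CH}$ fails.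

Recall the forcing axioms. A poset is \emph{ccc} if every set of pairwise incompatible conditions is countable. $\mathsf{MA}_\kappa$ says that for every ccc poset and every family of at most $\kappa$ dense subsets there is a filter meeting all of them, and Martin's Axiom $\mathsf{MA}$ is $\mathsf{MA}_\kappa$ for all $\kappa<2^{\aleph_0}$. As $\mathsf{MA}_{\aleph_0}$ is a theorem, $\mathsf{CH}$ implies $\mathsf{MA}$, and the case of interest is $\mathsf{MA}+\neg\mathsf{CH}$. A poset is \emph{proper} if forcing with it preserves stationary subsets of $[\lambda]^{\aleph_0}$ for every uncountable $\lambda$. The Proper Forcing Axiom $\mathsf{PFA}$ says that for every proper poset and every family of $\aleph_1$ dense subsets there is a filter meeting all of them.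

It is known that, relative to the consistency of ZFC, the existence of a Wetzel family is consistent with $2^{\aleph_0}=\kappa$ for every possible value $\kappa$ of the continuum, and, when $\kappa$ is regular, with $\mathsf{MA}+2^{\aleph_0}=\kappa$. Schilhan and Weinert \cite{SW} ask:
\begin{quote}
Does $\mathsf{MA}$ or $\mathsf{PFA}$ imply that there is a Wetzel family? Is $\mathsf{MA}+2^{\aleph_0}=\aleph_2$ sufficient?
\end{quote}
Thus one has to decide, for each of the theories (a)~$\mathrm{ZFC}+\mathsf{MA}+\neg\mathsf{CH}$, (b)~$\mathrm{ZFC}+\mathsf{PFA}$ and (c)~$\mathrm{ZFC}+\mathsf{MA}+2^{\aleph_0}=\aleph_2$, whether it proves that a Wetzel family exists. The answer is negative in all three cases.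

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(i)] $\mathsf{PFA}$ implies that there is no Wetzel family.
\item[(ii)] If $\mathrm{ZFC}$ is consistent, then so is $\mathrm{ZFC}+\mathsf{MA}+2^{\aleph_0}=\aleph_2+{}$``there is no Wetzel family''.
\end{enumerate}
\end{theorem}

So the theory (b), if it is consistent, does not prove that a Wetzel family exists, and neither do (a) and (c) if ZFC is consistent. Together with the known consistency result for $\kappa=\aleph_2$, part (ii) shows that the existence of a Wetzel family is independent of $\mathsf{MA}+2^{\aleph_0}=\aleph_2$.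

The link between the analysis and the set theory is a partition principle. For a set $X$ let $X^2\setminus\Delta=\{(x,y)\in X^2:x\ne y\}$. As usual $\omega=\{0,1,2,\dots\}$ and $m=\{0,\dots,m-1\}$.

\begin{definition}\label{def:dagger}
Let $X\subseteq\mathbb C^2$. An \emph{open coloring} of $X$ is a finite sequence $U_0,\dots,U_{m-1}$ ($m\ge1$) of symmetric open subsets of $X^2\setminus\Delta$ whose union is $X^2\setminus\Delta$. A set $Y\subseteq X$ is \emph{homogeneous of color $l$} if $(x,y)\in U_l$ for all distinct $x,y\in Y$. A \emph{splitting} of the coloring is a pair of functions $h:X\to\omega$, $c:\omega\to m$ such that $h^{-1}(n)$ is homogeneous of color $c(n)$ for every $n$. The principle $(\dagger)$ is the statement: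
\begin{quote}
every open coloring of a set $X\subseteq\mathbb C^2$ with $|X|\le\aleph_1$ has a splitting.
\end{quote}
\end{definition}

A subset of a homogeneous set is homogeneous, so a splitting exists exactly when $X$ is a union of countably many homogeneous sets. The principle $(\dagger)$ is an instance of the Open Coloring Axiom of Abraham, Rubin and Shelah \cite{ARS}. Theorem~\ref{thm:main} is the combination of the following results.

\begin{theorem}\label{thm:values}
Assume $(\dagger)$. If $\mathcal F$ is a family of entire functions and $|\mathcal F|>\aleph_1$, then $\{z\in\mathbb C:|\mathcal F(z)|\le\aleph_1\}$ is countable.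
\end{theorem}

\begin{corollary}\label{cor:aleph2}
$(\dagger)$ together with $2^{\aleph_0}=\aleph_2$ implies that there is no Wetzel family.
\end{corollary}

\begin{theorem}\label{thm:pfa}
$\mathsf{PFA}$ implies $(\dagger)$.
\end{theorem}

\begin{theorem}\label{thm:ma}
If $\mathrm{ZFC}$ is consistent, then so is $\mathrm{ZFC}+\mathsf{MA}+2^{\aleph_0}=\aleph_2+(\dagger)$.
\end{theorem}

Since $\mathsf{PFA}$ implies $2^{\aleph_0}=\aleph_2$ (Todor\v{c}evi\'c; Veli\v{c}kovi\'c \cite{Vel}), part (i) of Theorem~\ref{thm:main} follows from Theorem~\ref{thm:pfa} and Corollary~\ref{cor:aleph2}, and part (ii) follows from Theorem~\ref{thm:ma} and Corollary~\ref{cor:aleph2}. That $(\dagger)$ follows from $\mathsf{PFA}$ and is consistent with $\mathsf{MA}$ is essentially known; we include full proofs. Theorem~\ref{thm:values} and Corollary~\ref{cor:aleph2} are proved in Sections~\ref{sec:slopes} and~\ref{sec:count} without any forcing. Section~\ref{sec:poset} shows that under $\mathsf{CH}$ a single coloring can be split by a ccc poset, and Sections~\ref{sec:pfa} and~\ref{sec:ma} derive Theorems~\ref{thm:pfa} and~\ref{thm:ma} from this.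

\section{Size, interpolation and the continuum hypothesis}\label{sec:zfc}

We use the identity theorem in two forms. A holomorphic function on a connected open set $\Omega\subseteq\mathbb C$ is determined by its derivatives of all orders at one point; and two distinct holomorphic functions on $\Omega$ agree only on a set without accumulation point in $\Omega$, which is countable.

\begin{lemma}\label{lem:size}
Every Wetzel family has size $2^{\aleph_0}$.
\end{lemma}

\begin{proof}
An entire function is given by its Taylor coefficients at $0$, so every family $\mathcal F$ of entire functions has size at most $2^{\aleph_0}$. Suppose $|\mathcal F|<2^{\aleph_0}$. The set of $z$ at which some two distinct members of $\mathcal F$ agree has size at most $|\mathcal F|^2\cdot\aleph_0<2^{\aleph_0}$. For $z$ outside this set the map $f\mapsto f(z)$ is injective on $\mathcal F$, so $|\mathcal F(z)|=|\mathcal F|$ and $\mathcal F$ is not a Wetzel family.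
\end{proof}

In the other direction, countably many values of an entire function can be steered into prescribed dense sets, with much freedom left.

\begin{lemma}[Erd\H{o}s-type interpolation]\label{lem:interp}
Let $z_0,z_1,\dots$ be distinct points of $\mathbb C$ and let $D_n\subseteq\mathbb C$ be dense for each $n<\omega$. There are $2^{\aleph_0}$ entire functions $f$ with $f(z_n)\in D_n$ for all $n$.
\end{lemma}

\begin{proof}
Call $\lambda_n\in\mathbb C$ admissible if $|\lambda_n|\prod_{i<n}(n+|z_i|)\le2^{-n}$; the admissible values of $\lambda_n$ form a disc of positive radius. For admissible $\lambda_0,\lambda_1,\dots$ put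
\[
f(z)=\sum_{n<\omega}\lambda_n\prod_{i<n}(z-z_i).
\]
If $|z|\le R\le n$, the $n$-th term has modulus at most $2^{-n}$, so the series converges locally uniformly and $f$ is entire. The terms of index greater than $n$ vanish at $z_n$, so $f(z_n)=u_n+\lambda_n v_n$, where $u_n$ depends only on $\lambda_0,\dots,\lambda_{n-1}$ and $v_n=\prod_{i<n}(z_n-z_i)\neq0$. Given $\lambda_0,\dots,\lambda_{n-1}$, the value $u_n+\lambda_nv_n$ ranges over a disc of positive radius, so at least two admissible $\lambda_n$ put it into $D_n$. This gives $2^{\aleph_0}$ sequences $(\lambda_n)$. Two different sequences give different functions: if $n$ is the first index at which they differ, the values at $z_n$ differ.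
\end{proof}

\begin{proposition}\label{prop:zfc}
\begin{enumerate}
\item[(a)] For every countable $Z_0\subseteq\mathbb C$ there is a family $\mathcal F$ of $2^{\aleph_0}$ entire functions with $\mathcal F(z)\subseteq\mathbb Q(i)$ for all $z\in Z_0$.
\item[(b)] For every $Z\subseteq\mathbb C$ of size $\aleph_1$ there is a family $\mathcal F$ of $\aleph_1$ entire functions with $\mathcal F(z)$ countable for all $z\in Z$.
\end{enumerate}
In particular, $\mathsf{CH}$ implies that there is a Wetzel family.
\end{proposition}

\begin{proof}
(a) Enlarge $Z_0$ to a countably infinite set and apply Lemma~\ref{lem:interp} with $D_n=\mathbb Q(i)$.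

(b) Let $Z=\{z_\xi:\xi<\omega_1\}$. By recursion on $\alpha<\omega_1$ choose an entire $f_\alpha\notin\{f_\beta:\beta<\alpha\}$ with $f_\alpha(z_\xi)\in\mathbb Q(i)$ for all $\xi<\alpha$; by (a) there are uncountably many candidates, and only countably many are excluded. For $\mathcal F=\{f_\alpha:\alpha<\omega_1\}$ we have $\mathcal F(z_\xi)\subseteq\mathbb Q(i)\cup\{f_\beta(z_\xi):\beta\le\xi\}$, a countable set. Under $\mathsf{CH}$ take $Z=\mathbb C$.
\end{proof}

Now let $2^{\aleph_0}=\aleph_2$ and try the same recursion one cardinal higher. List $\mathbb C$ as $\{z_\xi:\xi<\omega_2\}$, attach to $z_\xi$ a set $D_\xi$ of $\aleph_1$ permitted values, and at stage $\alpha<\omega_2$ look for a new entire function with $f_\alpha(z_\xi)\in D_\xi$ for all $\xi<\alpha$. This is an interpolation problem with $\aleph_1$ requirements, and forcing axioms are made to meet $\aleph_1$ requirements at once. One would therefore guess that they give Wetzel families.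

The obstacle is a counting problem. Let $Z\subseteq\mathbb C$ have size $\aleph_1$ and let $X=\{(z,w):z\in Z,\ w\in D_z\}$ with $|D_z|\le\aleph_1$. A Wetzel family of size $\aleph_2$ needs $\aleph_2$ entire functions whose graphs over $Z$ lie in such a set $X$, which has only $\aleph_1$ points. Polynomials cannot do it: a polynomial of degree at most $d$ is determined by $d+1$ points of its graph, so at most $\aleph_1$ polynomials have their graphs over $Z$ in $X$. An entire function is determined by a convergent sequence of points of its graph, but this gives only the empty bound $\aleph_1^{\aleph_0}=2^{\aleph_0}$. We show that under $(\dagger)$ a \emph{single} well-chosen point of $X$ determines the function.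

\section{Slope colorings}\label{sec:slopes}

Let $\mathbb P^1=\mathbb C\cup\{\infty\}$ be the Riemann sphere, with homogeneous coordinates $[u:v]=u/v$ and with the chordal metric, which makes it a compact metric space and induces the usual topology on $\mathbb C$. For distinct points $x=(z,w)$ and $y=(z',w')$ of $\mathbb C^2$ define the \emph{slope}
\[
s(x,y)=[\,w-w':z-z'\,]\in\mathbb P^1 .
\]
The vector $(w-w',z-z')$ is nonzero and the map $(u,v)\mapsto[u:v]$ is continuous on $\mathbb C^2\setminus\{0\}$, so $s$ is well defined and continuous; it is symmetric because $[-u:-v]=[u:v]$. Hence every finite open cover $V_0,\dots,V_{m-1}$ of $\mathbb P^1$ induces on every $X\subseteq\mathbb C^2$ the open coloring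
\[
U_l=\{(x,y)\in X^2\setminus\Delta:s(x,y)\in V_l\}.
\]

\begin{example}\label{ex:monotone}
Let $X\subseteq\mathbb R^2\subseteq\mathbb C^2$ have no two points on a horizontal or vertical line, so that $X$ is the graph of an injective real function. Let $U_0$ and $U_1$ consist of the pairs of positive and of negative slope. This is an open coloring, and its homogeneous sets are the graphs of increasing and of decreasing functions. So $(\dagger)$ implies that every injective real function on a set of $\aleph_1$ reals is a union of countably many monotone functions.
\end{example}

\begin{remark}\label{rem:hyp}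
None of the following three hypotheses in $(\dagger)$ can be dropped. \emph{Symmetry:} for $X\subseteq\mathbb R\times\{0\}$ uncountable, let $U_0$ and $U_1$ consist of the pairs with $x$ to the left and to the right of $y$; only sets with at most one point are homogeneous. \emph{Finitely many colors:} for $U_l=\{(x,y):\|x-y\|>2^{-l}\}$, $l<\omega$, every homogeneous set is countable. \emph{The bound on $|X|$:} take $X=\mathbb C^2$ and the coloring induced by
\begin{equation}\label{eq:cover}
V_0=\{t\in\mathbb C:|t|<2\},\qquad V_1=\{t\in\mathbb C:|t|>1\}\cup\{\infty\}.
\end{equation}
If $Y$ is dense in a ball $B$, then its slopes are dense in $s(B^2\setminus\Delta)=\mathbb P^1$, whereas neither $V_0$ nor $V_1$ is dense. So homogeneous sets are nowhere dense, and by the Baire category theorem countably many of them do not cover $\mathbb C^2$. In particular $(\dagger)$ implies $\neg\mathsf{CH}$.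
\end{remark}

The cover \eqref{eq:cover} already shows the main idea. Suppose that $(h,c)$ splits the coloring that it induces on $X$. Let $g$ be entire and let $x=(z,g(z))\in X$ be a limit of other points $x_i=(z_i,g(z_i))$ of the graph of $g$ that lie in the same piece $h^{-1}(h(x))$ as $x$. The slopes $s(x,x_i)$ are difference quotients of $g$ and tend to $g'(z)$. If the piece has color $0$ then $|g'(z)|\le2$, and if it has color $1$ then $|g'(z)|\ge1$. The color depends on $x$ and not on $g$. For instance, if $(0,0)\in X$, the graphs of $0$ and of $3z$ cannot both accumulate at $(0,0)$ inside its piece. Moreover, for a fixed $g$ all but countably many points of $X$ on the graph of $g$ are limits of this kind. Finer and finer covers then pin down $g'(z)$ completely. Since $(\dagger)$ allows only finitely many colors, the space of slopes has to be compact; this is why we work in $\mathbb P^1$.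

The argument uses only that $g'(z)$ is a limit of difference quotients. Call $g:D\to\mathbb C$ \emph{differentiable} if either $D\subseteq\mathbb C$ is open and $g$ is holomorphic, or $D\subseteq\mathbb R$ is an interval with more than one point and $g$ is differentiable as a function of a real variable. In both cases $g'(z)$ is the limit of $(g(z)-g(\zeta))/(z-\zeta)$ as $\zeta\to z$ in $D\setminus\{z\}$.

\begin{lemma}\label{lem:sigma}
Assume $(\dagger)$ and let $X\subseteq\mathbb C^2$, $|X|\le\aleph_1$. There is a function $\sigma:X\to\mathbb C$ such that for every differentiable $g:D\to\mathbb C$ the set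
\[
\{z\in D:(z,g(z))\in X\text{ and }g'(z)\ne\sigma(z,g(z))\}
\]
is countable.
\end{lemma}

\begin{proof}
For each $k<\omega$ cover $\mathbb P^1$ by finitely many open sets $V^k_l$ ($l<m_k$) of diameter less than $2^{-k}$, and let $(h_k,c_k)$ be a splitting of the induced coloring of $X$. For $x\in X$ put $V_k(x)=V^k_{c_k(h_k(x))}$. Then
\begin{equation}\label{eq:piece}
s(x,y)\in V_k(x)\quad\text{whenever } y\in X,\ y\neq x,\ h_k(y)=h_k(x).
\end{equation}
The closure of $V_k(x)$ has diameter at most $2^{-k}$, so $\bigcap_k\overline{V_k(x)}$ has at most one point. Let $\sigma(x)$ be that point if it exists and lies in $\mathbb C$, and let $\sigma(x)=0$ otherwise.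

Let $g$ be differentiable and let $\Gamma$ be the intersection of $X$ with the graph of $g$. A subset of $\mathbb C^2$ has only countably many isolated points, because each of them is singled out by a member of a countable base. Let $M$ be the countable set of all points that are isolated in $\Gamma\cap h_k^{-1}(n)$ for some $k,n<\omega$. Let $x=(z,g(z))\in\Gamma\setminus M$ and fix $k$. There are points $x_i=(z_i,g(z_i))\ne x$ in $\Gamma\cap h_k^{-1}(h_k(x))$ with $x_i\to x$. Then $z_i\to z$, and $z_i\ne z$ since $\Gamma$ is a graph, so
\[
s(x,x_i)=\frac{g(z)-g(z_i)}{z-z_i}\longrightarrow g'(z).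
\]
By \eqref{eq:piece}, $g'(z)\in\overline{V_k(x)}$. This holds for every $k$, so $g'(z)=\sigma(x)$. The exceptional set of the lemma is therefore contained in the projection of $M$ to the first coordinate.
\end{proof}

\section{Counting graphs through a set of size $\aleph_1$}\label{sec:count}

Lemma~\ref{lem:sigma} provides a differential equation $g'=\sigma(z,g)$ that every differentiable function satisfies at all but countably many points of its graph in $X$. The function $\sigma$ has no regularity, so no uniqueness theorem for differential equations applies. Instead we use the lemma again: the points $(z,g'(z))$ lie in the set $\{(z,\sigma(z,w)):(z,w)\in X\}$, which again has size at most $\aleph_1$ and does not depend on $g$. Repeating this $\omega$ times discards only countably many points, and at any remaining point all derivatives are known.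

\begin{theorem}\label{thm:count}
Assume $(\dagger)$ and let $X\subseteq\mathbb C^2$, $|X|\le\aleph_1$. Let $\mathcal H$ be either the class of holomorphic functions on a connected open set $\Omega\subseteq\mathbb C$, or a class of $C^\infty$ functions $I\to\mathbb C$ on an interval $I$ in which any two functions with the same derivatives of all orders at one point coincide. Then at most $\aleph_1$ functions $f\in\mathcal H$ have uncountably many points of their graph in $X$.
\end{theorem}

A quasianalytic Denjoy--Carleman class is an example of the second kind.

\begin{proof}
Put $X_0=X$. Given $X_j$ with $|X_j|\le\aleph_1$, let $\sigma_j$ be the function of Lemma~\ref{lem:sigma} for $X_j$ and put $X_{j+1}=\{(z,\sigma_j(z,w)):(z,w)\in X_j\}$.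

Let $f\in\mathcal H$ be such that $Z_f=\{z:(z,f(z))\in X\}$ is uncountable. We find countable sets $\emptyset=M_0\subseteq M_1\subseteq\cdots$ such that for all $j$
\begin{align}
&(z,f^{(j)}(z))\in X_j&&\text{for } z\in Z_f\setminus M_j,\label{eq:in}\\
&f^{(j+1)}(z)=\sigma_j(z,f^{(j)}(z))&&\text{for } z\in Z_f\setminus M_{j+1}.\label{eq:rec}
\end{align}
For $j=0$, \eqref{eq:in} is the definition of $Z_f$. Given $M_j$, let $M_{j+1}$ be the union of $M_j$ and the exceptional set of Lemma~\ref{lem:sigma} for $X_j$ and the differentiable function $f^{(j)}$. For $z\in Z_f\setminus M_{j+1}$, \eqref{eq:in} for $j$ and the lemma give \eqref{eq:rec}, and then \eqref{eq:in} for $j+1$ holds by the definition of $X_{j+1}$.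

As $Z_f$ is uncountable, we can choose $z_f\in Z_f\setminus\bigcup_jM_j$. We claim that $f\mapsto(z_f,f(z_f))\in X$ is injective. If $f$ and $g$ have the same image $(z,w)$, then $f(z)=g(z)=w$, and \eqref{eq:rec} gives $f^{(j)}(z)=g^{(j)}(z)$ for all $j$ by induction, because the functions $\sigma_j$ do not depend on $f$ or $g$. Hence $f=g$. So there are at most $|X|\le\aleph_1$ such functions.
\end{proof}

\begin{remark}
For entire functions Lemma~\ref{lem:sigma} is no stronger than it has to be. If at most $\aleph_1$ entire functions have uncountably many points of their graph in $X$, list them as $g_\alpha$ in order type at most $\omega_1$, and let $\sigma(z,w)=g_\alpha'(z)$ for the least $\alpha$ with $g_\alpha(z)=w$ (and $0$ if there is none). For $g_\alpha$ an exception can occur only where $g_\alpha$ agrees with one of the countably many earlier $g_\beta$, so $\sigma$ satisfies the conclusion of the lemma for all entire $g$.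
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:values}]
Suppose that $\{z:|\mathcal F(z)|\le\aleph_1\}$ is uncountable and let $Z$ be a subset of it of size $\aleph_1$. The set $X=\{(z,f(z)):z\in Z,\ f\in\mathcal F\}$ has size at most $\aleph_1$, and every $f\in\mathcal F$ has uncountably many points of its graph in $X$. By Theorem~\ref{thm:count}, $|\mathcal F|\le\aleph_1$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:aleph2}]
By Lemma~\ref{lem:size} a Wetzel family $\mathcal F$ has size $\aleph_2$, so $|\mathcal F(z)|\le\aleph_1$ for all $z\in\mathbb C$. This contradicts Theorem~\ref{thm:values}.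
\end{proof}

\begin{remark}[Sharpness]
Under $(\dagger)$ and $2^{\aleph_0}=\aleph_2$, Theorem~\ref{thm:values} says that every family of $2^{\aleph_0}$ entire functions takes $2^{\aleph_0}$ values at all but countably many points. The word ``countable'' cannot be improved: by Proposition~\ref{prop:zfc}(a) every countable set is contained in the exceptional set of some family of size $2^{\aleph_0}$. The statement one cardinal lower, with $|\mathcal F|>\aleph_0$ and $|\mathcal F(z)|\le\aleph_0$, is false in ZFC by Proposition~\ref{prop:zfc}(b).
\end{remark}

\begin{remark}[Larger continuum]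
Assume only $(\dagger)$. A Wetzel family $\mathcal F$ has size $2^{\aleph_0}$, which exceeds $\aleph_1$ by Remark~\ref{rem:hyp}. So $\aleph_2\le|\mathcal F(z)|<2^{\aleph_0}$ for all but countably many $z$, and a Wetzel family can exist only if $2^{\aleph_0}\ge\aleph_3$. The models in this paper have $2^{\aleph_0}=\aleph_2$. We make no claim about which values $2^{\aleph_0}\ge\aleph_3$ are consistent with $\mathsf{MA}$ and the non-existence of Wetzel families.
\end{remark}

\section{Splitting one coloring by a ccc poset under $\mathsf{CH}$}\label{sec:poset}

\begin{proposition}\label{prop:poset}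
Assume $\mathsf{CH}$. Let $X\subseteq\mathbb C^2$ with $|X|=\aleph_1$ and let $U_0,\dots,U_{m-1}$ be an open coloring of $X$. There is a ccc poset $Q$ with $|Q|\le\aleph_1$ that forces the existence of a splitting of this coloring.
\end{proposition}

Fix $X$ and the coloring, and let $\mathcal B$ be a countable base of $X$. Since $X^2\setminus\Delta$ is open in $X^2$, each $U_l$ is open in $X^2$.

The natural poset consists of finite approximations to a splitting $(h,c)$. It need not be ccc. If an uncountable $Y\subseteq X$ has no pair in $U_0$ (an uncountable decreasing set in Example~\ref{ex:monotone}), then the conditions that put one point $y\in Y$ into piece $0$ and give piece $0$ the color $0$ are pairwise incompatible. The remedy is to fix in advance a \emph{label} $\ell(x)<m$ for each point $x$ and to allow $x$ only in pieces of color $\ell(x)$. The least we need is that every uncountable set $T$ of points with the same label $l$ contains a pair in $U_l$. There are $2^{\aleph_1}$ sets $T$, too many for a recursion on $\aleph_1$ points. But the $U_l$ are open, so it suffices to deal with the closures of the sets $T$, and under $\mathsf{CH}$ there are only $\aleph_1$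 closed sets. We organize the recursion by a chain of elementary submodels.

\subsection*{The chain of models}
Let $\theta$ be a large regular cardinal and $H(\theta)$ the collection of sets whose transitive closure has size less than $\theta$. We use the following properties of an elementary submodel $N$ of $(H(\theta),\in)$.
\begin{enumerate}
\item[(E1)] If $H(\theta)$ satisfies $\exists e\,\varphi(e,\bar u)$ with parameters $\bar u\in N$, then there is such an $e$ in $N$. In particular every set definable in $H(\theta)$ from parameters in $N$ belongs to $N$.
\item[(E2)] If $C\in N$ is countable then $C\subseteq N$. A finite tuple belongs to $N$ if and only if its entries do.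
\end{enumerate}
By $\mathsf{CH}$, each $X^n$ has $\aleph_1^{\aleph_0}=\aleph_1$ countable subsets. By the L\"owenheim--Skolem theorem, taking unions at limit stages, there is an increasing chain $\langle N_\alpha:\alpha<\omega_1\rangle$ of countable elementary submodels of $H(\theta)$ such that $N_\lambda=\bigcup_{\alpha<\lambda}N_\alpha$ for limit $\lambda$, $\alpha\in N_{\alpha+1}$, and $N_0$ contains $X$, $\mathcal B$, the sets $U_l$, an enumeration of $X$ in type $\omega_1$, and for each $n\geq1$ an enumeration in type $\omega_1$ of the countable subsets of $X^n$. By (E2), $\mathcal B\subseteq N_0$. By (E1), the $\alpha$-th member of each enumeration lies in $N_{\alpha+1}$, so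
\begin{equation}\label{eq:capture}
\text{every point of $X$ and every countable subset of $X^n$ lies in some $N_\alpha$.}
\end{equation}
The second half of \eqref{eq:capture} is the only use of $\mathsf{CH}$. Let $X'=X\setminus N_0$. For $x\in X'$ the least $\beta$ with $x\in N_\beta$ is neither $0$ nor a limit, so there is a unique $\alpha$ with $x\in N_{\alpha+1}\setminus N_\alpha$, the \emph{rank} of $x$. The set $E_\alpha$ of points of rank $\alpha$ is countable.

\subsection*{One and two points}
Let $a\in E_\alpha$. Call $l<m$ good for $a$ if every $A\in N_\alpha$ with $a\in A\subseteq X$ contains a point $b$ with $(a,b)\in U_l$. Some $l$ is good. Otherwise let $A_l$ witness the failure of $l$ and let $A=\bigcap_{l<m}A_l\in N_\alpha$. We have $A\neq\{a\}$, since $a\notin N_\alpha$; so $A$ contains some $b\neq a$, and $(a,b)\in U_l$ for some $l$, against the choice of $A_l$. Label each point of $X'$ by a good color. Now let $T\subseteq X'$ be an uncountable set of points of label $l$. The closure $A$ of $T$ in $X$ is the closure of a countable dense subset of $T$, so it lies in some $N_{\alpha^*}$. Pick $a\in T\setminus N_{\alpha^*}$. There is $b\in A$ with $(a,b)\in U_l$,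 and since $U_l$ is open, $b$ can be moved into $T$.

For conditions with two new points we are given an uncountable set $T\subseteq X^2$ of pairwise disjoint pairs, with closure $A\in N_{\alpha^*}$, and $(a_0,a_1)\in T$ with entries outside $N_{\alpha^*}$. We want $(b_0,b_1)\in A$ with $(a_i,b_i)\in U_{\ell(a_i)}$ for $i=0,1$. If the ranks satisfy $\alpha_0<\alpha_1$, then $a_0\in N_{\alpha_1}$, so the section $\{y:(a_0,y)\in A\}$ lies in $N_{\alpha_1}$; it contains $a_1$, hence a suitable point $b$. This $b$ need not lie in $N_{\alpha_0}$, but a basic neighborhood $W$ of $b$ with $\{a_1\}\times W\subseteq U_{\ell(a_1)}$ does. The set $\{y:\exists y'\in W\ (y,y')\in A\}$ lies in $N_{\alpha_0}$ and contains $a_0$, and the label of $a_0$ finishes the job. If the ranks are equal, no model of the chain separates $a_0$ from $a_1$, and the two labels have to be chosen together.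

\begin{example}
Take positive reals $u_\xi,v_\xi$ ($\xi<\omega_1$), all distinct, and let $X\subseteq\mathbb R^2$ consist of the points $(u_\xi,v_\xi)$ and their images under the powers of the rotation $\rho(u,v)=(-v,u)$. Color $X$ as in Example~\ref{ex:monotone}. The rotation exchanges $U_0$ and $U_1$, which are disjoint, and $a$ and $\rho(a)$ have the same rank by (E1). The set $A=\{(x,\rho(x)):x\in X\}$ lies in $N_0$. A pair $(b,\rho(b))\in A$ with $(a,b)\in U_{\ell(a)}$ and $(\rho(a),\rho(b))\in U_{\ell(\rho(a))}$ can exist only if $a$ and $\rho(a)$ have different labels.
\end{example}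

\subsection*{Labels}
For tuples it is not enough to find $b\ne a$ in $A$. The sets $U_l$ avoid the diagonal, so $b$ has to differ from $a$ in every coordinate.

\begin{lemma}\label{lem:avoid}
Let $a=(a_0,\dots,a_{n-1})$ be a tuple from $E_\alpha$ and let $A\in N_\alpha$ with $a\in A\subseteq X^n$. There is $b\in A$ with $b_i\ne a_i$ for all $i<n$.
\end{lemma}

\begin{proof}
Otherwise $e=a$ witnesses the statement $\exists e\in X^n\ \forall b\in A\ \exists i<n\ (b_i=e_i)$. By (E1) there is a witness $e\in N_\alpha$. Taking $b=a$ we get $a_i=e_i$ for some $i$, and $e_i\in N_\alpha$ by (E2). This contradicts $a_i\in E_\alpha$.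
\end{proof}

\begin{definition}\label{def:good}
Let $a$ be an injective $n$-tuple from $E_\alpha$. A tuple $(l_0,\dots,l_{n-1})\in m^n$ is \emph{good for $a$} if every $A\in N_\alpha$ with $a\in A\subseteq X^n$ contains a tuple $b$ with $(a_i,b_i)\in U_{l_i}$ for all $i<n$.
\end{definition}

\begin{lemma}\label{lem:labels}
There is a function $\ell:X'\to m$ such that for every $\alpha$ and every injective tuple $(a_0,\dots,a_{n-1})$ from $E_\alpha$ the tuple $(\ell(a_0),\dots,\ell(a_{n-1}))$ is good for $(a_0,\dots,a_{n-1})$.
\end{lemma}

\begin{proof}
Fix $\alpha$; we define $\ell$ on $E_\alpha$.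

\emph{Every injective $n$-tuple $a$ from $E_\alpha$ has a good tuple.} Otherwise choose for each $\lambda\in m^n$ a set $A_\lambda\in N_\alpha$ that witnesses the failure of $\lambda$. There are finitely many colors, so $A=\bigcap_\lambda A_\lambda$ is a finite intersection and lies in $N_\alpha$, and $a\in A$. Lemma~\ref{lem:avoid} gives $b\in A$ with $b_i\neq a_i$ for all $i$. The sets $U_l$ cover $X^2\setminus\Delta$, so there is $\lambda=(l_0,\dots,l_{n-1})$ with $(a_i,b_i)\in U_{l_i}$ for all $i$. As $b\in A_\lambda$, this contradicts the choice of $A_\lambda$.

\emph{Goodness passes to subtuples and reorderings.} View tuples as functions on $n$. Let $\lambda$ be good for $a$ and let $\pi:k\to n$ be injective; we show that $\lambda\circ\pi$ is good for $a\circ\pi$. Given $A'\in N_\alpha$ with $a\circ\pi\in A'\subseteq X^k$, the set $A=\{b\in X^n:b\circ\pi\in A'\}$ lies in $N_\alpha$ and contains $a$. If $b\in A$ is as in Definition~\ref{def:good} for $\lambda$, then $b\circ\pi\in A'$ is as required for $\lambda\circ\pi$.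

Enumerate $E_\alpha$ without repetition as $e_0,e_1,\dots$. If $E_\alpha$ is finite, take a tuple good for the whole enumeration. If it is infinite, the tuples good for the initial segments $(e_0,\dots,e_{n-1})$ are closed under restriction and exist for every $n$, so they form an infinite, finitely branching tree; by K\"onig's lemma it has an infinite branch. In both cases we obtain $\ell$ on $E_\alpha$ that is good on all initial segments. Every injective tuple from $E_\alpha$ has the form $(e_0,\dots,e_{n-1})\circ\pi$, so $\ell$ is good on it.
\end{proof}

\subsection*{The poset}
Let $Q$ be the set of finite partial functions $p$ from $X'$ to $\omega$ such that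
\begin{equation}\label{eq:cond}
x\ne y\text{ in }\operatorname{dom}p,\ \ p(x)=p(y)\quad\Longrightarrow\quad\ell(x)=\ell(y)\text{ and }(x,y)\in U_{\ell(x)},
\end{equation}
ordered by reverse inclusion. Then $|Q|\le\aleph_1$.

\begin{lemma}\label{lem:ccc}
$Q$ is ccc.
\end{lemma}

\begin{proof}
Let $p_\xi\in Q$ for $\xi<\omega_1$. We find $\xi\ne\eta$ with $p_\xi\cup p_\eta\in Q$.

\emph{Thinning.} The $\Delta$-system lemma says that among $\aleph_1$ finite sets there are $\aleph_1$ many whose pairwise intersections all equal one set $r$. We pass to such a subfamily of the domains, and then several times to an uncountable subfamily on which a parameter with countably many possible values is constant. So we may assume that $p_\xi{\upharpoonright}r$ and $n=|\operatorname{dom}p_\xi\setminus r|$ do not depend on $\xi$. If $n=0$ all $p_\xi$ are equal, so let $n\ge1$. List $\operatorname{dom}p_\xi\setminus r$ injectively as $a^\xi=(a^\xi_0,\dots,a^\xi_{n-1})$ in order of nondecreasing rank. We may assume that $k_i=p_\xi(a^\xi_i)$ and $l_i=\ell(a^\xi_i)$ do not depend on $\xi$. If $i\ne j$ and $k_i=k_j$, then $l_i=l_j$ and $(a^\xi_i,a^\xi_j)\in U_{l_i}$ by \eqref{eq:cond}. These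 are finitely many open conditions, so for each $\xi$ there are $O_i\in\mathcal B$ with $a_i^\xi\in O_i$ and
\begin{equation}\label{eq:cross}
O_i\times O_j\subseteq U_{l_i}\qquad\text{whenever } i\ne j \text{ and } k_i=k_j,
\end{equation}
and we may assume that the $O_i$ do not depend on $\xi$.

\emph{What remains.} Let $\xi\neq\eta$. Then $p_\xi\cup p_\eta$ is a function. A pair of points in its domain that does not lie inside $\operatorname{dom}p_\xi$ or inside $\operatorname{dom}p_\eta$ has the form $a^\xi_i,a^\eta_j$. For $i\ne j$, \eqref{eq:cross} gives \eqref{eq:cond} in both orders. For $i=j$ the values and labels agree, so by the symmetry of $U_{l_i}$ it suffices to find $\xi,\eta$ with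
\begin{equation}\label{eq:diag}
(a^\xi_i,a^\eta_i)\in U_{l_i}\qquad\text{for all } i<n;
\end{equation}
this forces $\xi\ne\eta$, since $U_{l_i}$ avoids the diagonal.

\emph{Choice of $\xi$.} Let $T=\{a^\xi:\xi<\omega_1\}$, let $T_0$ be a countable dense subset of $T$, and let $A\supseteq T$ be the closure of $T_0$ in $X^n$. By \eqref{eq:capture}, $T_0\in N_{\alpha^*}$ for some $\alpha^*$, and then $A\in N_{\alpha^*}$ by (E1). The tuples $a^\xi$ have pairwise disjoint ranges and $N_{\alpha^*}$ is countable, so we can fix $\xi$ such that no entry of $a=a^\xi$ lies in $N_{\alpha^*}$. Then all entries have rank at least $\alpha^*$. Let $0=n_0<n_1<\dots<n_{M+1}=n$ be such that the rank of $a_i$ is a constant $\alpha_t$ for $i\in I_t=[n_t,n_{t+1})$ and $\alpha^*\le\alpha_0<\dots<\alpha_M$. If $i<n_t$, then $a_i$ has rank less than $\alpha_t$, so $a_i\in N_{\alpha_t}$.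

\emph{Descent through the ranks.} By downward induction on $t=M+1,M,\dots,0$ we choose $W_i\in\mathcal B$ for $n_t\le i<n$ such that
\begin{enumerate}
\item[(1)] $\{a_i\}\times W_i\subseteq U_{l_i}$ for $n_t\le i<n$;
\item[(2)] there is $y\in A$ with $y_i=a_i$ for $i<n_t$ and $y_i\in W_i$ for $n_t\le i<n$.
\end{enumerate}
For $t=M+1$ there is nothing to choose and (2) says $a\in A$. Suppose the sets $W_i$ are chosen for $i\ge n_{t+1}$. Let
\[
S=\{y{\upharpoonright}I_t: y\in A,\ y_i=a_i\text{ for } i<n_t,\ y_i\in W_i\text{ for } n_{t+1}\le i<n\},
\]
viewed as a set of tuples of length $|I_t|$. Its parameters are $A\in N_{\alpha^*}$, the points $a_i\in N_{\alpha_t}$ for $i<n_t$, and the sets $W_i\in\mathcal B\subseteq N_0$; so $S\in N_{\alpha_t}$. By (2) for $t+1$, $a{\upharpoonright}I_t\in S$. This is an injective tuple from $E_{\alpha_t}$, and $(l_i)_{i\in I_t}$ is good for it by Lemma~\ref{lem:labels}. So there is $b\in S$ with $(a_i,b_i)\in U_{l_i}$ for $i\in I_t$. As $U_{l_i}$ is open, there is $W_i\in\mathcal B$ with $b_i\in W_i$ and $\{a_i\}\times W_i\subseteq U_{l_i}$. Then (1) holds for $t$, and any $y\in A$ that witnesses $b\in S$ witnesses (2) for $t$.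

For $t=0$, (2) says that the open set $\prod_{i<n}W_i$ meets $A$. Hence it meets $T_0$, say in $a^\eta$, and (1) gives \eqref{eq:diag}.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:poset}]
For $x\in X'$ the set $\{p\in Q:x\in\operatorname{dom}p\}$ is dense: extend $p$ by giving $x$ a value outside the range of $p$. So if $G\subseteq Q$ is generic, $h'=\bigcup G$ is a function $X'\to\omega$ that satisfies \eqref{eq:cond}. List the countable set $X\cap N_0$ injectively as $y_0,y_1,\dots$. Put $h(x)=2h'(x)$ for $x\in X'$ and $h(y_j)=2j+1$. Let $c(2n)$ be the common label of the points of $(h')^{-1}(n)$ if there are any, and let $c$ be $0$ at all other arguments. The odd pieces have at most one point and the even pieces are homogeneous by \eqref{eq:cond}, so $(h,c)$ is a splitting. With Lemma~\ref{lem:ccc} the proof is complete.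
\end{proof}

\section{The Proper Forcing Axiom}\label{sec:pfa}

We have to move colorings between a model and its generic extensions. Let $(B_a)_{a<\omega}$ list the rational boxes in $\mathbb C^2=\mathbb R^4$, that is, the products of four open intervals with rational endpoints. For $X\subseteq\mathbb C^2$ and $R\subseteq\omega^2$ let
\[
U(X,R)=\{(x,y)\in X^2:x\in B_a\text{ and } y\in B_b\text{ for some }(a,b)\in R\}.
\]
These are exactly the open subsets of $X^2$: an open $U$ equals $U(X,R)$ for $R=\{(a,b):(B_a\times B_b)\cap X^2\subseteq U\}$. The definition of $U(X,R)$, the statement that the sets $U(X,R_l)$ ($l<m$) are symmetric, avoid the diagonal and cover $X^2\setminus\Delta$, and the statement that $(h,c)$ is a splitting quantify only over $X$, $\omega$ and $m$. Hence: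
\begin{equation}\label{eq:abs}
\begin{minipage}{0.82\textwidth}
if $X$, the sets $R_l$ (and $h,c$) lie in a model $V$, then ``$(U(X,R_l))_{l<m}$ is an open coloring of $X$'' (and ``$(h,c)$ splits it'') holds in $V$ if and only if it holds in a given generic extension of $V$.
\end{minipage}
\end{equation}
A coloring of a countable set is split by singletons, so only $|X|=\aleph_1$ has to be considered.

Proposition~\ref{prop:poset} needs $\mathsf{CH}$, which fails under $\mathsf{PFA}$. But $\mathsf{CH}$ can be forced first, and this is where properness rather than the ccc is needed. A poset is \emph{$\sigma$-closed} if every decreasing $\omega$-sequence of conditions has a lower bound. We use these standard facts: a $\sigma$-closed poset adds no new $\omega$-sequences of ground-model sets, so it adds no reals and preserves $\omega_1$; $\sigma$-closed posets and ccc posets are proper; and if $P$ is proper and forces that $\dot Q$ is proper, then $P*\dot Q$ is proper.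

\begin{lemma}\label{lem:proper}
For every open coloring of a set $X\subseteq\mathbb C^2$ with $|X|=\aleph_1$ there is a proper poset that forces the existence of a splitting.
\end{lemma}

\begin{proof}
Let $P$ be the poset of countable partial functions from $\omega_1$ to $2$, ordered by reverse inclusion. It is $\sigma$-closed. For $r\in2^\omega$, every $p\in P$ has an extension $q$ with $q(\delta+n)=r(n)$ for all $n$, where $\delta<\omega_1$ lies above the domain of $p$. So the generic function lists all ground-model reals in type $\omega_1$, and as there are no new reals, $P$ forces $\mathsf{CH}$. In the extension by $P$ the set $X$ still has size $\aleph_1$ and the coloring is still an open coloring by \eqref{eq:abs}. Let $\dot Q$ be a $P$-name for the ccc poset of Proposition~\ref{prop:poset}. Then $P*\dot Q$ is proper and forces the existence of a splitting.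
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:pfa}]
Let $U_0,\dots,U_{m-1}$ be an open coloring of $X$, $|X|=\aleph_1$. Let $R$ be the poset of Lemma~\ref{lem:proper} and let $\dot h,\dot c$ be names for a splitting. For $x\in X$ the conditions that decide $\dot h(x)$ are dense, and for $n<\omega$ so are those that decide $\dot c(n)$. By $\mathsf{PFA}$ a filter $G\subseteq R$ meets these $\aleph_1$ dense sets. Let $h(x)$ and $c(n)$ be the values decided by members of $G$; they are unique because members of $G$ are compatible. If $x\ne y$ and $h(x)=h(y)=n$, some condition in $G$ forces $\dot h(x)=\dot h(y)=n$ and $\dot c(n)=c(n)$, and therefore forces $(x,y)\in U_{c(n)}$. The pair and the set belong to the ground model, so $(x,y)\in U_{c(n)}$. Thus $(h,c)$ is a splitting.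
\end{proof}

The Bounded Proper Forcing Axiom $\mathsf{BPFA}$, a weakening of $\mathsf{PFA}$, is enough. We use it only through Bagaria's theorem \cite{Bag}: $\mathsf{BPFA}$ is equivalent to $H(\omega_2)\prec_{\Sigma_1}V^P$ for all proper $P$, that is, every $\Sigma_1$ statement with parameters in $H(\omega_2)$ that is forced by a proper poset holds in $H(\omega_2)$.

\begin{proposition}\label{prop:bpfa}
$\mathsf{BPFA}$ implies that there is no Wetzel family.
\end{proposition}

\begin{proof}
Let $U_0,\dots,U_{m-1}$ be an open coloring of $X$, $|X|=\aleph_1$. Points of $\mathbb C^2$ are hereditarily countable, so $X$ and the $U_l$ belong to $H(\omega_2)$. The statement that $(h,c)$ is a splitting has only quantifiers bounded by $X$, $\omega$, $m$, $h$ and $c$, so the existence of a splitting is a $\Sigma_1$ statement. It is forced by a proper poset by Lemma~\ref{lem:proper}, so it holds. Thus $\mathsf{BPFA}$ implies $(\dagger)$. It also implies $2^{\aleph_0}=\aleph_2$ by a theorem of Moore \cite{Moo}. Apply Corollary~\ref{cor:aleph2}.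
\end{proof}

\section{Martin's Axiom with $(\dagger)$}\label{sec:ma}

To prove Theorem~\ref{thm:ma} we run the usual Solovay--Tennenbaum iteration of length $\omega_2$ over a model of $\mathsf{GCH}$ and insert the posets of Proposition~\ref{prop:poset}. The point is that $\mathsf{CH}$ fails in the final model but holds at every intermediate stage, and that every coloring of a set of size $\aleph_1$ appears at an intermediate stage. Both facts depend on the length being $\omega_2$.

Recall that if $P$ is ccc with a dense subset $D$, then every subset of a cardinal $\lambda$ in the extension has a \emph{nice name}, given by a sequence of $\lambda$ countable antichains in $D$. So there are at most $(|D|^{\aleph_0})^\lambda$ nice names for subsets of $\lambda$. Recall also that a finite support iteration of ccc posets is ccc, and that ccc posets preserve cardinals.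

\begin{proof}[Proof of Theorem~\ref{thm:ma}]
Let $V$ be a model of $\mathrm{ZFC}+\mathsf{GCH}$, a theory consistent relative to ZFC. Fix a way of coding by subsets of $\omega_1$ two kinds of objects, with a marker for the kind: partial orders on subsets of $\omega_1$; and tuples consisting of an injective sequence $\langle x_\xi:\xi<\omega_1\rangle$ in $\mathbb C^2$ and sets $R_0,\dots,R_{m-1}\subseteq\omega^2$. Fix a surjection $\beta\mapsto(\alpha_\beta,\gamma_\beta)$ of $\omega_2$ onto $\omega_2\times\omega_2$ with $\alpha_\beta\le\beta$.

\emph{The iteration.} We define a finite support iteration $\langle P_\beta,\dot Q_\beta:\beta<\omega_2\rangle$ in which $P_\beta$ forces that $\dot Q_\beta$ is a ccc partial order on a subset of $\omega_1$. For any such iteration, each $P_\beta$ with $\beta<\omega_2$ is ccc and has a dense subset $D_\beta$ of size at most $\aleph_1$: at a successor step take the conditions $(p,\check\gamma)$ with $p\in D_\beta$, $\gamma<\omega_1$ and $p\Vdash\check\gamma\in\dot Q_\beta$, and at a limit step take the union of the earlier sets, which is dense because supports are finite. Counting nice names with $\mathsf{GCH}$, we get $(\aleph_1^{\aleph_0})^{\aleph_0}=\aleph_1$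 for subsets of $\omega$ and $(\aleph_1^{\aleph_0})^{\aleph_1}=\aleph_2$ for subsets of $\omega_1$. So $\mathsf{CH}$ holds in $V[G_\beta]$ for every $\beta<\omega_2$, and once $P_\alpha$ is defined we can list the nice $P_\alpha$-names for subsets of $\omega_1$ as $\langle\tau^\alpha_\gamma:\gamma<\omega_2\rangle$.

At stage $\beta$ work in $V[G_\beta]$ and let $S\subseteq\omega_1$ be the value of $\tau^{\alpha_\beta}_{\gamma_\beta}$.
\begin{itemize}
\item If $S$ codes a ccc partial order, let $Q_\beta$ be this order.
\item If $S$ codes $X=\{x_\xi:\xi<\omega_1\}$ and $R_0,\dots,R_{m-1}$ such that $(U(X,R_l))_{l<m}$ is an open coloring of $X$, let $Q_\beta$ be a copy on a subset of $\omega_1$ of the poset of Proposition~\ref{prop:poset}, which applies since $\mathsf{CH}$ holds in $V[G_\beta]$.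
\item Otherwise let $Q_\beta$ be trivial.
\end{itemize}
Let $G$ be generic for the limit $P_{\omega_2}$ of the iteration. A nice name for a subset of $\omega_1$ mentions at most $\aleph_1$ conditions, each of finite support, and $\omega_2$ is regular. Hence every subset $S$ of $\omega_1$ in $V[G]$ lies in $V[G_\alpha]$ for some $\alpha<\omega_2$, and then for all larger $\alpha$. For each such $\alpha$, $S$ is the value of some $\tau^\alpha_\gamma$ and is handled at a stage $\beta\ge\alpha$.

\emph{$(\dagger)$ holds in $V[G]$.} An open coloring of a set $X$ of size $\aleph_1$ has the form $(U(X,R_l))_{l<m}$, so it is coded by some $S\subseteq\omega_1$, which is handled at a stage $\beta$. By \eqref{eq:abs} the coded object is an open coloring in $V[G_\beta]$, so the second case applies and $V[G_{\beta+1}]$ contains a splitting. By \eqref{eq:abs} again it is a splitting in $V[G]$.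

\emph{$\mathsf{MA}_{\aleph_1}$ holds in $V[G]$.} Let $Q$ be ccc in $V[G]$ and let $D^\xi$ ($\xi<\omega_1$) be dense in $Q$. We may assume $|Q|\le\aleph_1$: take a subset $Q'$ of size at most $\aleph_1$ that contains a common extension of any two of its members compatible in $Q$, and for each $\xi$ an extension in $D^\xi$ of any of its members; then $Q'$ is ccc, the sets $D^\xi\cap Q'$ are dense in it, and a filter on $Q'$ generates a filter on $Q$. So let $Q$ be an order on a subset of $\omega_1$. Choose $\alpha$ such that $Q$ and $\langle D^\xi:\xi<\omega_1\rangle$ lie in $V[G_\alpha]$, and let $\beta\ge\alpha$ be a stage at which the code of $Q$ is handled. An uncountable antichain of $Q$ in $V[G_\beta]$ would remain one in $V[G]$, as $\omega_1$ is preserved; so $Q$ is ccc in $V[G_\beta]$ and $Q_\beta=Q$. The generic filter added at stage $\beta$ meets every $D^\xi$.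

\emph{The continuum.} $P_{\omega_2}$ has a dense subset of size at most $\aleph_2$, so $2^{\aleph_0}\le\aleph_2^{\aleph_0}=\aleph_2$ in $V[G]$. Conversely $\mathsf{MA}_{\aleph_1}$, applied to the finite partial functions from $\omega$ to $2$, yields a real different from any $\aleph_1$ given reals, so $2^{\aleph_0}\ge\aleph_2$. With $2^{\aleph_0}=\aleph_2$, $\mathsf{MA}_{\aleph_1}$ is $\mathsf{MA}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{ARS}
Abraham, Rubin and Shelah,
\emph{On the consistency of some partition theorems for continuous colorings, and the structure of $\aleph_1$-dense real order types},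
Ann. Pure Appl. Logic 29 (1985).

\bibitem{Bag}
Bagaria,
\emph{Bounded forcing axioms as principles of generic absoluteness},
Arch. Math. Logic 39 (2000).

\bibitem{Moo}
Moore,
\emph{Set mapping reflection},
J. Math. Log. 5 (2005).

\bibitem{SW}
Jonathan Schilhan and Thilo Weinert,
\emph{Wetzel families and the continuum},
arXiv:2310.19473 (2023).

\bibitem{Vel}
Veli\v{c}kovi\'c,
\emph{Forcing axioms and stationary sets},
Adv. Math. 94 (1992).

\end{thebibliography}
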